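# Splitting the edges of $K_n$ into $r$ graphs: the product of the Hadwiger numbers is at least $n$

## 1. Minors, branch sets, and decompositions of $K_n$

All graphs are simple, undirected, finite, and have at least one vertex. We write $|G|$ and $e(G)$ for the numbers of vertices and edges, $\delta(G)$ for the minimum degree, $\overline G$ for the complement, $G[X]$ for the subgraph induced on $X$, and $N(v)$, $N[v]=N(v)\cup\{v\}$ for the open and closed neighborhoods.

**Definition (minor, branch sets).** A *minor* of $G$ is a nonempty simple graph obtained from $G$ by deleting vertices, deleting edges, and contracting edges (loops and repeated edges are removed after a contraction). A minor of a minor is a minor. For complete graphs, $G$ has a $K_T$ minor if and only if there are $T$ disjoint nonempty connected vertex sets of $G$, called *branch sets*, such that any two of them are joined by an edge.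

*Example.* The cycle $C_5$ has a $K_3$ minor: its vertices $1,2,3,4,5$ in cyclic order give the branch sets $\{1,2\},\{3,4\},\{5\}$.

We shall often use what a contraction costs. If the ends of an edge have exactly $c$ common neighbors, contracting it removes one vertex and exactly $1+c$ edges: the edge itself, and one edge of each pair that becomes parallel.

**Definition (Hadwiger number).** $\eta(G)$ is the largest $T$ such that $G$ has a $K_T$ minor.

*Examples.* A graph without edges has $\eta=1$. A forest with at least one edge has $\eta=2$, and conversely $\eta(G)\le 2$ forces $G$ to be a forest, because a cycle contracts to a triangle. Every cycle has $\eta=3$. Also $\eta(K_n)=n$. Let $O$ be $K_6$ with a perfect matching $\{aa',bb',cc'\}$ removed. The branch sets $\{a\},\{b\},\{c\},\{a',b'\}$ show $\eta(O)\ge 4$. A $K_5$ minor would have $s$ singleton branch sets and $5-s$ of size at least $2$. The singletons form a clique, so $s\le 3$, and at least $3+2\cdot 2=7>6$ vertices are needed. So $\eta(O)=4$.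

If $X$ is a nonempty vertex set of $G$, then $\eta(G[X])\le\eta(G)$.

**Definition ($r$-decomposition).** An *$r$-decomposition* of $K_n=([n],E)$ is a partition of $E$ into edge sets $E_1,\dots,E_r$ of spanning subgraphs $G_i=([n],E_i)$. Some $E_i$ may be empty.

*Example.* The path $1,2,3,4$ and its complement, the path $2,4,1,3$, form a $2$-decomposition of $K_4$.

**Definition.**
$$\eta_P^{\min}(r;n)=\min\Big\{\eta(G_1)\,\eta(G_2)\cdots\eta(G_r)\ :\ G_1,\dots,G_r\text{ is an }r\text{-decomposition of }K_n\Big\}.$$

*Example.* The two paths above show $\eta_P^{\min}(2;4)\le 2\cdot 2=4$. The decomposition $K_n,\emptyset,\dots,\emptyset$ has product $n\cdot1\cdots1=n$, so always $\eta_P^{\min}(r;n)\le n$.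

## 2. Can a decomposition beat $K_n,\emptyset,\dots,\emptyset$?

Breaking $K_n$ into pieces makes each piece poorer in clique minors. Can the product of the Hadwiger numbers fall below the value $n$ of the trivial decomposition? For two parts it cannot:

* **(R2)** $\eta(G)\,\eta(\overline G)\ge n$ for every $n$-vertex graph $G$; that is, $\eta_P^{\min}(2;n)=n$.

For fixed $r\ge2$ and every $n$ the problem records the bounds $(0.513)^{r-2}\le\eta_P^{\min}(r;n)/n\le1$. The conjecture, whose source is Leslie Hogben, Jephian C.-H. Lin, Michael Young, "Multi-part Nordhaus-Gaddum type problems for tree-width, Colin de Verdière type parameters, and Hadwiger number", arXiv:1604.08817 (2016), is that the ratio is always $1$. It is true.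

**Theorem 1.** $\eta_P^{\min}(r;n)=n$ for all $r\ge 2$ and $n\ge1$.

We use (R2) as given, together with the cases of Hadwiger's conjecture up to five:

* **(H5)** If $\eta(G)\le 5$ then $\chi(G)\le\eta(G)$. (Hadwiger/Dirac for $\eta\le3$; Wagner 1937 plus the Four Color Theorem for $\eta=4$; Robertson–Seymour–Thomas, *Hadwiger's conjecture for $K_6$-free graphs*, Combinatorica 13 (1993), for $\eta=5$.)

Since the upper bound is already done, only $\prod\eta(G_i)\ge n$ is at stake. Section 10 proves a second theorem, on decompositions with a prescribed number of nonempty parts.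

## 3. Forests by hand

**All parts are forests with an edge.** Each part has at most $n-1$ edges, so $\binom n2\le r(n-1)$, that is, $n\le 2r$. The product is $2^r\ge 2r\ge n$. This is an *edge count*: small Hadwiger numbers mean few edges, and $\binom n2$ edges must be accounted for.

**One part is a forest.** Let $G_r$ be a forest with an edge. It is bipartite, so it has an independent set $X$ with $|X|\ge n/2$. No edge of $G_r$ lies inside $X$, so $G_1[X],\dots,G_{r-1}[X]$ decompose the complete graph on $X$. If the theorem holds for $r-1$ parts, then $\eta(G_1)\cdots\eta(G_{r-1})\ge|X|\ge n/2$, and the factor $\eta(G_r)=2$ restores $n$. This is a *color-class reduction*.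

Both arguments extend, and each has a definite limit.

## 4. Color classes remove every part with Hadwiger number at most five

The reduction works for any part with $\chi(G_i)\le\eta(G_i)$. If this inequality were available for every graph, Theorem 1 would follow at once by induction from (R2). What we have is (H5), so the induction stops exactly at parts with $\eta(G_i)\ge6$. What it does give is this.

**Reduction.** Let $r\ge3$, and suppose Theorem 1 holds for $r-1$ parts. If an $r$-decomposition of $K_n$ has $t_i=\eta(G_i)\le5$ for some $i$, then $\prod_j t_j\ge n$.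

*Proof.* By (H5), $G_i$ has a proper coloring with at most $t_i$ colors, so some color class $X$ has $|X|\ge n/t_i>0$. No edge of $G_i$ lies in $X$, so the graphs $G_j[X]$, $j\ne i$, form an $(r-1)$-decomposition of $K_{|X|}$. Hence $\prod_{j\ne i}t_j\ge\prod_{j\ne i}\eta(G_j[X])\ge|X|\ge n/t_i$. $\square$

From now on the task is: *all* $t_i\ge 6$ and $r\ge3$. Here the product is large (at least $6^r$), which makes the edge count promising. If $e(G_i)<f(t_i)\,n$, where $f(t_i)$ bounds the edges per vertex of a graph with Hadwiger number $t_i$, then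
$$\frac{n(n-1)}2=\sum_i e(G_i)<n\sum_i f(t_i),\qquad\text{so}\qquad n-1<2\sum_i f(t_i), \tag{1}$$
and we win as soon as $2\sum f(t_i)\le\prod t_i$.

## 5. Edge counting with the doubling bound, and its failure at $(9,9,9)$

We need edge bounds with explicit constants. The first tool passes to a neighborhood in a minimal minor.

**Lemma 2.** Let $k\ge1$ be an integer and $e(G)\ge k|G|$. Then $G$ has a minor consisting of a vertex $v$ adjacent to all vertices of a graph $J$ with $1\le|J|\le2k$ and $\delta(J)\ge k$.

*Proof.* Among the minors of $G$ having at least $k$ times as many edges as vertices ($G$ is one), take $G'$ minimizing $|G'|+e(G')$. It has an edge, so $|G'|\ge2$.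

* Deleting an edge gives a smaller minor, which must violate the condition: $e(G')-1<k|G'|$. Hence $e(G')=k|G'|$.
* There is no isolated vertex, since deleting one would keep the condition and reduce $|G'|$.
* Contracting an edge whose ends have $c$ common neighbors must violate the condition: $e(G')-1-c<k(|G'|-1)=e(G')-k$. So $c>k-1$, that is, $c\ge k$.

The average degree of $G'$ is $2k$, so some vertex $v$ has $1\le\deg v\le2k$. Let $J=G'[N(v)]$. The degree of $w\in N(v)$ in $J$ is the number of common neighbors of the ends of $vw$, which is at least $k$. $\square$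

**Corollary 3.** If $e(G)\ge2^j|G|$ with an integer $j\ge0$, then $\eta(G)\ge j+3$. Hence $e(G)<16|G|,\ 32|G|,\ 64|G|$ if $\eta(G)\le6,7,8$ respectively.

*Proof.* Induct on $j$. For $j=0$, a graph with $e(G)\ge|G|$ contains a cycle, so $\eta(G)\ge3$. If $e(G)\ge2^{j+1}|G|$, Lemma 2 with $k=2^{j+1}$ gives $J$ with $e(J)\ge\frac12\cdot2^{j+1}|J|=2^j|J|$. By induction $\eta(J)\ge j+3$, and $\{v\}$ is an additional branch set adjacent to all others, so $\eta(G)\ge j+4$. The second statement is the case $j=4,5,6$. $\square$

Try (1) with three equal parts. For $t_i=8$ we need $2\cdot3\cdot64=384\le512$: true. For $t_i=9$, Corollary 3 gives $f(9)=2^7=128$, and we would need $2\cdot3\cdot128=768\le9^3=729$: false. The doubling bound is exponential in $t$ and fails from $(9,9,9)$ on.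

What would suffice? Suppose $f(t)=12.5\,t$. For parts $a,b,c$ the term $2f(c)=25c$ must be smaller than $abc$, so we want $ab>25$. Since $a,b\ge6$ we have $ab\ge36$; with $a=b=5$ there would be no room for the other two terms. So a *linear* bound with coefficient $12.5$ fits with what (H5) leaves over. We shall prove one in the range $9\le t\le90$.

## 6. Clique minors from random pairs of vertices

In a graph where every vertex misses only a modest number of others, random pairs are good branch sets: usually a pair is an edge, and usually two pairs are joined. The exceptions are repaired by adding common neighbors.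

A *non-neighbor* of $x$ is a vertex other than $x$ that is not adjacent to $x$; $\mathrm{non}(x)$ is the set of these. In $C_5$ each vertex has two non-neighbors.

**Lemma 4.** Let $G$ have $M\ge2$ vertices, each with at most $D$ non-neighbors, where $D\ge 0$ is an integer. Put $p=D/(M-1)$ and let $T\ge1$ be an integer with
$$2T+pT+\tfrac12p^3T^2\le M-2D. \tag{2}$$
Then $\eta(G)\ge T$.

*Example.* Let $G$ be $K_{20}$ minus a perfect matching: $M=20$, $D=1$, $p=1/19$, $M-2D=18$. For $T=8$ the left side of (2) is $16+\frac8{19}+\frac{32}{6859}<17$, so $\eta(G)\ge8$.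

*Proof.* The case $T=1$ is trivial, so let $T\ge2$. By (2), $M\ge M-2D\ge2T\ge4$; in particular $2D\le M-4\le M-1$.

**Step 1: non-adjacent vertices have many common neighbors (for the repairs).** Let $x\ne y$ be non-adjacent. Every vertex that is not a common neighbor lies in $\mathrm{non}(x)\cup\mathrm{non}(y)$; this includes $x\in\mathrm{non}(y)$ and $y\in\mathrm{non}(x)$. The union has at most $2D$ elements, so $x,y$ have at least $M-2D$ common neighbors.

**Step 2: choose random pairs and bound the expected number of repairs.** Choose $2T$ distinct vertices $x_1,y_1,\dots,x_T,y_T$ uniformly at random. Let $X$ be the number of $i$ with $x_i\not\sim y_i$, and $Y$ the number of pairs $i<j$ with no edge between $\{x_i,y_i\}$ and $\{x_j,y_j\}$. Given $x_i$, the vertex $y_i$ is uniform among $M-1$ vertices, at most $D$ of them non-neighbors. So $\mathbb E X\le pT$.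

Fix $i<j$ and let $W$ be the set of vertices other than $x_i,y_i$ that are non-adjacent to both. The pair $i<j$ counts in $Y$ exactly when $x_j,y_j\in W$. If $D=0$, then $W=\emptyset$ and the probability is $0$. Let $D\ge1$. Then $|W|\le|\mathrm{non}(x_i)|\le D$. A vertex $z$ lies in $W$ exactly when $x_i,y_i\in\mathrm{non}(z)$, so
$$\mathbb E|W|=\sum_z\frac{|\mathrm{non}(z)|\,(|\mathrm{non}(z)|-1)}{M(M-1)}\le\frac{D(D-1)}{M-1}.$$
Given $x_i,y_i$, the pair $x_j,y_j$ is uniform among ordered pairs of distinct vertices from the other $M-2$. Hence, using $|W|-1\le D-1$,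
$$P(x_j,y_j\in W)=\frac{\mathbb E\,|W|(|W|-1)}{(M-2)(M-3)}\le\frac{(D-1)\,\mathbb E|W|}{(M-2)(M-3)}\le\frac D{M-1}\cdot\frac{D-1}{M-2}\cdot\frac{D-1}{M-3}.$$
Clearing denominators, $\frac{D-1}{M-2}\le\frac D{M-1}$ is equivalent to $D\le M-1$, and $\frac{D-1}{M-3}\le\frac D{M-1}$ is equivalent to $2D\le M-1$. Both hold. So the probability is at most $p^3$, and $\mathbb EY\le\binom T2p^3\le\frac12p^3T^2$.

Some choice therefore has $X+Y\le pT+\frac12p^3T^2$, and by (2) it has $2T+X+Y\le M-2D$. Fix it.

**Step 3: repair.** Start with $B_i=\{x_i,y_i\}$. For each $i$ with $x_i\not\sim y_i$, add to $B_i$ an unused common neighbor of $x_i$ and $y_i$; now $B_i$ is connected. Then, for each of the $Y$ unjoined pairs $i<j$, note that $x_i\not\sim x_j$, and add to $B_i$ an unused common neighbor of $x_i$ and $x_j$. This keeps $B_i$ connected and joins it to $B_j$. Before each of the $X+Y$ additions, fewer than $2T+X+Y\le M-2D$ vertices are in use, so by Step 1 an unused common neighbor exists. The final sets $B_1,\dots,B_T$ are disjoint, connected, and pairwise joined. $\square$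

## 7. From density one half to density three quarters

Can we feed the graph $J$ of Lemma 2 into Lemma 4? Here is where that stops. $J$ may be $K_{k,k}$, which has $2k$ vertices and minimum degree $k$. Then $M=2k$, $D=k-1$, and $M-2D=2$, so for $k\ge2$ condition (2) fails even for $T=1$. Density one half is exactly the borderline at which $M-2D$ disappears.

The remedy is a second minimization, inside $J$, with a different condition. In Lemma 2 we minimized subject to $e\ge k|F|$; contraction then forced about $k$ common neighbors, against an average degree $2k$: ratio $\frac12$. If instead we minimize subject to $e\ge\mu|F|^{3/2}$, then contraction forces about $\mu\cdot\frac32\sqrt n$ common neighbors, against an average degree of about $2\mu\sqrt n$: ratio $\frac34$. Then $D\approx M/4$, and $M-2D\approx M/2$ is large.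

**Lemma 5.** Let $T\ge2$ be an integer and let $k\ge112$ be an integer with $k\ge9.05\,T+0.036\,T^2$. If $e(G)\ge k|G|$, then $\eta(G)\ge T$.

*Proof.*

**Step 1: set up the second minimization.** Take $J$ from Lemma 2, put $N=|J|\le2k$ and $\mu=\sqrt{k/8}$. Since $\delta(J)\ge k$ and $N\le2k$,
$$\mu N^{3/2}=N\sqrt{kN/8}\le N\sqrt{k\cdot 2k/8}=\frac{kN}2\le e(J).$$
So $J$ itself is among the minors $F$ of $J$ with $e(F)\ge\mu|F|^{3/2}$. Take such a minor $J^*$ minimizing $|F|+e(F)$. Write $n=|J^*|$, $e=e(J^*)$, $b=\mu\sqrt n$, so that $e\ge\mu n^{3/2}=bn$. As $e>0$, $n\ge2$.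

**Step 2: show that $n$ and $b$ are large, to control error terms.** From $bn\le e\le n(n-1)/2$ we get $b\le(n-1)/2<n/2$. That is, $\mu\sqrt n<n/2$, so $\sqrt n>2\mu$. Hence
$$n>4\mu^2=\tfrac k2\ge56,\qquad b=\mu\sqrt n>2\mu^2=\tfrac k4\ge28.$$

**Step 3: use minimality to bound the degrees from above.** There are no isolated vertices, since deleting one keeps the condition. Deleting an edge violates it: $e-1<bn$, so $e<bn+1$. The average degree is less than $2b+2/n<2b+0.04$, because $2/56<0.04$.

**Step 4: use minimality to get many common neighbors.** Contracting an edge whose ends have $c$ common neighbors gives $e-1-c<\mu(n-1)^{3/2}$. With $e\ge\mu n^{3/2}$,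
$$c+1>\mu\left(n^{3/2}-(n-1)^{3/2}\right)=\tfrac32\mu\int_{n-1}^n\sqrt x\,dx\ge\tfrac34\mu\left(\sqrt n+\sqrt{n-1}\right),$$
since a concave function lies above its chord. As $\sqrt{n-1}=\sqrt n\sqrt{1-\frac1n}\ge\sqrt n\,(1-\frac1n)$ and $b/n<\frac12$,
$$c+1>\tfrac34b\left(2-\tfrac1n\right)=\tfrac32b-\tfrac34\cdot\tfrac bn>1.5b-0.375.$$

**Step 5: find a dense closed neighborhood.** Let $v$ be a vertex of minimum degree $m$ in $J^*$. Then $1\le m<2b+0.04$. Let $L=J^*[N[v]]$, with $M=m+1$ vertices. In $L$ the vertex $v$ has degree $m$, the largest possible, and $w\in N(v)$ has degree $c(vw)+1$, where $c(vw)$ is the number of common neighbors of $v$ and $w$. So $d:=\delta(L)>1.5b-0.375$. Each vertex of $L$ has at most $D:=m-d$ non-neighbors in $L$, and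
$$p=\frac D{M-1}=1-\frac dm<1-\frac{1.5b-0.375}{2b+0.04}=\frac{0.5b+0.415}{2b+0.04}=\frac14+\frac{0.405}{2b+0.04}<0.26,$$
because $2b+0.04>56$ and $0.405/56<0.008$. Also
$$M-2D=m+1-2(m-d)=2d+1-m>3b-0.75+1-2b-0.04>b+0.2>\tfrac k4.$$

**Step 6: apply Lemma 4.** Since $4\cdot2.26=9.04$ and $2\cdot0.26^3=0.035152$,
$$4(2+p)T+2p^3T^2\le9.04\,T+0.0352\,T^2\le k.$$
Dividing by $4$, $2T+pT+\frac12p^3T^2\le\frac k4<M-2D$. Lemma 4 gives $\eta(L)\ge T$, and $L$ is a minor of $G$. $\square$

Now we package the edge bounds. For integers $t\ge6$ put
$$\varphi(6)=16,\quad\varphi(7)=32,\quad\varphi(8)=64,\quad\varphi(t)=12.5\,t\ \ (9\le t\le90),\quad\varphi(t)=12.5\,t\cdot\tfrac t{90}\ \ (t\ge90).$$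
The two formulas agree at $t=90$. The function $\varphi$ is nondecreasing (its first values are $16,32,64,112.5$), and $\varphi(t)\le12.5\,t$ for $6\le t\le90$: at $6,7,8$ the bounds are $75$, $87.5$, $100$.

**Corollary 6.** If $t\ge6$ is an integer and $\eta(G)\le t$, then $e(G)<\varphi(t)|G|$.

*Proof.* For $t\le8$, this follows from Corollary 3. Let $t\ge9$, $T=t+1$, and $k=\max(112,\lceil9.05T+0.036T^2\rceil)$. As $\eta(G)<T$, Lemma 5 gives $e(G)<k|G|$. We check $k\le\varphi(t)$. First, $112\le112.5=\varphi(9)\le\varphi(t)$. For the other term we use $\lceil x\rceil\le x+1$.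

For $9\le t\le90$, that is, $10\le T\le91$, we need $9.05T+0.036T^2+1\le12.5(T-1)$, that is, $g(T)=0.036T^2-3.45T+13.5\le0$. The function $g$ is convex with $g(10)=-17.4$ and $g(91)=298.116-313.95+13.5=-2.334$, so it is negative on the whole interval.

For $t\ge90$ we need $9.05(t+1)+0.036(t+1)^2+1\le\frac{12.5}{90}t^2=\frac5{36}t^2$. At $t=90$ this reads $823.55+298.116+1=1122.666\le1125$. The derivative of right minus left is $\frac5{18}t-9.05-0.072(t+1)$. At $t=90$ it equals $25-9.05-6.552>0$, and it increases in $t$ because $\frac5{18}>0.072$. So the inequality persists. $\square$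

## 8. Two inequalities for sums and products

The first inequality is what (1) needs.

**Lemma 7.** If $r\ge3$ and $6\le t_i\le90$ are integers, then $2\sum_{i=1}^r\varphi(t_i)\le\prod_{i=1}^rt_i$.

*Proof.* **Three numbers, the smallest equal to $6$.** Let $r=3$ and $a\le b\le c$; we use $\varphi(c)\le12.5c$. First we show
$$2\left(16+\varphi(b)+\varphi(c)\right)\le6bc\qquad\text{for all }6\le b\le c\le90. \tag{3}$$

* $b=6$: the left side is at most $64+25c\le36c$, since $11c\ge66$.
* $b=7$: at most $96+25c\le42c$, since $17c\ge119$.
* $b=8$: at most $160+25c\le48c$, since $23c\ge184$.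
* $b\ge9$: at most $32+25b+25c\le32+50c\le54c\le6bc$, since $4c\ge36$.

As $\varphi(6)=16$, this is the case $a=6$.

**Three numbers, general.** For $a\ge7$, write $2(\varphi(a)+\varphi(b)+\varphi(c))=2(16+\varphi(b)+\varphi(c))+(2\varphi(a)-32)$. By (3) it suffices that $2\varphi(a)-32\le(a-6)bc$, where $b,c\ge a$.

* $a=7$: $32\le49\le bc$.
* $a=8$: $96\le128\le2bc$.
* $a\ge9$: $2\varphi(a)-32\le25a\le(a-6)a\cdot a\le(a-6)bc$, since $(a-6)a\ge27$.

**More numbers, by induction.** Let $r\ge4$ and let $t_r$ be the smallest. As $\varphi$ is nondecreasing, $\varphi(t_r)\le\sum_{i<r}\varphi(t_i)$. So $2\sum_{i\le r}\varphi(t_i)\le2\cdot2\sum_{i<r}\varphi(t_i)\le2\prod_{i<r}t_i\le\prod_{i\le r}t_i$. $\square$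

So (1) settles all decompositions with $6\le t_i\le90$. It cannot settle everything with this $\varphi$: for $(t_i)=(6,6,c)$ with $c\ge130$, the single term $2\varphi(c)=\frac5{18}c^2$ already exceeds $36c$, since $\frac{5}{18}\cdot130>36$. When one part has a large Hadwiger number, we stop counting *its* edges and count only the edges of the *others*. The next inequality does this; note that two numbers suffice in it.

**Lemma 8.** Let $j\ge2$, let $b_1\ge\dots\ge b_j\ge6$ be integers, and let $\theta=\max(1,b_1/90)$. Then $\sum_{i=1}^j\varphi(b_i)\le3\theta\prod_{i=1}^jb_i$.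

*Proof.* **Remove the quadratic growth.** Let $\varphi_0(x)=\varphi(x)$ for $x\le8$ and $\varphi_0(x)=12.5x$ for $x\ge9$. For $b_i\le90$, $\varphi(b_i)=\varphi_0(b_i)$. For $b_i\ge90$, $\varphi(b_i)=\varphi_0(b_i)\frac{b_i}{90}\le\theta\varphi_0(b_i)$. So $\varphi(b_i)\le\theta\varphi_0(b_i)$ for each $i$.

**Two numbers.** For $6\le a\le b$ we check $\varphi_0(a)+\varphi_0(b)\le3ab$, using $\varphi_0(b)\le12.5b$.

* $a=6$: $16+12.5b\le18b$, since $5.5b\ge33$.
* $a=7$: $32+12.5b\le21b$, since $8.5b\ge59.5$.
* $a=8$: $64+12.5b\le24b$, since $11.5b\ge92$.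
* $a\ge9$: $12.5(a+b)\le25b\le27b\le3ab$.

Multiplying by $\theta$ gives the case $j=2$.

**More numbers, by induction.** For $j\ge3$, $\varphi(b_j)\le\sum_{i<j}\varphi(b_i)$, and $\theta$ depends only on $b_1$. So the sum is at most $2\sum_{i<j}\varphi(b_i)\le2\cdot3\theta\prod_{i<j}b_i\le3\theta\prod_{i\le j}b_i$. $\square$

## 9. Proof of Theorem 1: counting all parts, or counting all but the largest

Induct on $r$. The case $r=2$ is (R2). Let $r\ge3$, and suppose $G_1,\dots,G_r$ is an $r$-decomposition of $K_n$ with $t_i=\eta(G_i)$ and $\prod t_i<n$. As these are integers, $n\ge1+\prod t_i$.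

**Step 1: remove small parts.** By the Reduction of Section 4, all $t_i\ge6$. Order them as $t_1\ge t_2\ge\dots\ge t_r\ge6$.

**Step 2: the case $t_1\le90$, by counting all edges.** By Corollary 6, $\binom n2=\sum e(G_i)<n\sum\varphi(t_i)$. With Lemma 7,
$$n-1<2\sum\varphi(t_i)\le\prod t_i\le n-1,$$
a contradiction.

**Step 3: the case $t_1\ge91$, set-up.** Here we show that the complement of $G_1$ is sparse. Then Lemma 4 finds in $G_1$ a clique minor larger than $t_1$. Let
$$H=\overline{G_1}=G_2\cup\dots\cup G_r,\quad P=\prod_{i\ge2}t_i,\quad S=\sum_{i\ge2}\varphi(t_i),\quad\theta=\max\left(1,\tfrac{t_2}{90}\right).$$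
There are $r-1\ge2$ factors in $P$, so $P\ge36$ and $n>Pt_1\ge36\cdot91=3276$. Also $t_1\ge90\theta$: if $\theta=1$ this holds as $t_1\ge91$, and otherwise $90\theta=t_2\le t_1$. By Corollary 6, $e(H)<Sn$. By Lemma 8, applied to $t_2,\dots,t_r$, $S\le3\theta P$. Hence
$$\frac Sn<\frac{3\theta P}{Pt_1}=\frac{3\theta}{t_1}\le\frac1{30}. \tag{4}$$

**Step 4: pass to vertices of small $H$-degree, so that Lemma 4 applies.** Let $V'$ be the set of vertices with $H$-degree at most $6S$. If at least $n/3$ vertices were outside $V'$, we would have $2e(H)\ge\frac n3\cdot6S=2Sn$, contrary to $e(H)<Sn$. So $M:=|V'|>2n/3$. In $G_1[V']$ every vertex has at most $D:=\lfloor6S\rfloor$ non-neighbors, and $D\le6S<n/5$ by (4). Thus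
$$M-2D>\tfrac23n-\tfrac25n=\tfrac4{15}n.$$
Since $n\ge15$, $\frac23n-1\ge\frac35n$, so
$$p:=\frac D{M-1}\le\frac{6S}{2n/3-1}\le\frac{10S}n<\frac13.$$

**Step 5: verify (2) for $T=t_1+1$.** From $n>Pt_1\ge36t_1$ we get $T<\frac n{36}+1$. Therefore
$$(2+p)T<\tfrac73\left(\tfrac n{36}+1\right)=\tfrac{7n}{108}+\tfrac73<\tfrac n{15},$$
where the last inequality holds because $\frac1{15}-\frac7{108}=\frac1{540}$ and $n>1260$.

For the quadratic term we use both $p<\frac13$ and the better estimate $p\le 10S/n<30\theta/t_1$ from (4). Since $t_1\ge91$, $pT\le\frac{30\theta}{t_1}(t_1+1)\le30\theta\cdot\frac{92}{91}<31\theta$. So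
$$\tfrac12p^3T^2=\tfrac12\,p\,(pT)^2\le\tfrac12\cdot\tfrac13\,(31\theta)^2<161\,\theta^2.$$
If $\theta=1$, this is below $n/20$, because $n/20>3276/20=163.8$. If $\theta=t_2/90$, then $P\ge t_2t_3\ge6t_2$ gives $n>6t_1t_2\ge6t_2^2$. Hence $\theta^2=t_2^2/8100<n/48600$, and again $161\theta^2<n/20$. In total
$$2T+pT+\tfrac12p^3T^2<\tfrac n{15}+\tfrac n{20}=\tfrac{7n}{60}<\tfrac{16n}{60}=\tfrac{4n}{15}<M-2D.$$

**Step 6: conclude.** Lemma 4 gives $\eta(G_1)\ge\eta(G_1[V'])\ge t_1+1$, a contradiction. $\blacksquare$

The hypothesis $r\ge3$ enters through Lemma 7 (for two parts $2(\varphi(6)+\varphi(6))=64>36$), and through $P\ge36$, Lemma 8, and the factor $t_3$ in Case $t_1\ge91$. The base $r=2$ must come from (R2).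

## 10. Prescribing $m$ nonempty parts: the constant $c_m$

By Theorem 1 the minimum $n$ is always attained by the trivial decomposition. What if we insist that several parts have edges?

**Definition.** For $m\ge2$, let $\pi_m(n)$ be the minimum of $\prod\eta(G_i)$ over decompositions of $K_n$ with exactly $m$ parts having at least one edge. Edgeless parts contribute a factor $1$, so their number is irrelevant. Put
$$c_m=2^{m-2}\left(1+\frac1{2m-2}\right),\qquad c_2=\tfrac32,\quad c_3=\tfrac52.$$

*Examples.* The two paths in $K_4$ and (R2) give $\pi_2(4)=4$. The graph $O$ of Section 1 and its complement, a perfect matching on six vertices, give $\pi_2(6)\le4\cdot2=8$.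

**Theorem 9.** For every fixed $m\ge2$, as $n\to\infty$,
$$c_mn-O_m(n^{3/4})\le\pi_m(n)\le c_mn+2^{m-2}.$$

**Corollary 10.** For each fixed $r\ge2$ there is $n_0(r)$ such that for $n\ge n_0(r)$, equality $\prod\eta(G_i)=n$ holds only when one $G_i$ is $K_n$ and the others are edgeless. Every other $r$-decomposition has $\prod\eta(G_i)\ge(\frac32-o(1))n$, and $\frac32$ is best possible.

The example $\pi_2(4)=4$ shows that the condition that $n$ be large cannot be dropped here.

*Proof of Corollary 10 from Theorem 9.* For $n\ge2$ some part is nonempty. If exactly one is, it is $K_n$. Otherwise exactly $m$ parts are nonempty with $2\le m\le r$, and the product is at least $c_mn-O_m(n^{3/4})$. Here $c_2=\frac32$, and $c_m\ge2^{m-2}\ge2$ for $m\ge3$. As there are only finitely many $m\le r$, the product is at least $(\frac32-o(1))n$, which exceeds $n$ for large $n$. The upper bound $\pi_2(n)\le\frac32n+1$ shows that $\frac32$ cannot be improved. $\square$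

Two further classical facts are used.

* **(KT)** There is a constant $K$ such that for $t\ge2$ every graph with $e(G)\ge Kt\sqrt{\ln t}\,|G|$ has a $K_t$ minor (Kostochka, Combinatorica 4 (1984); Thomason, Math. Proc. Camb. Phil. Soc. 95 (1984)).
* **(Walecki)** $K_{2q}$ decomposes into $q$ Hamiltonian paths. To see this, take $\mathbb Z_{2q}$ as vertex set. For $i=0,\dots,q-1$ use the zigzag path $i,\,i+1,\,i-1,\,i+2,\,i-2,\dots,i+q$. It visits $i+s$ for $s=0,\pm1,\dots,\pm(q-1),q$, hence every vertex once. The sums of consecutive vertices are alternately $2i+1$ and $2i$. Different $i$ use different sums modulo $2q$, so the paths are edge-disjoint. Together they have $q(2q-1)=\binom{2q}2$ edges. For $q=2$ the paths are $0,1,3,2$ and $1,2,0,3$.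

### Upper bound: a complete multipartite graph and linear forests

The aim is one part of Hadwiger number slightly above $n/2$, and $m-1$ parts of Hadwiger number $2$. A *linear forest* is a graph whose components are paths, such as the disjoint union of $P_3$ and $K_1$.

Let $n\ge2m-1$. Partition $[n]$ into $q=\lceil n/(2m-2)\rceil$ classes, all of size $2m-2$ except possibly one smaller class. Let $G_1$ consist of all edges between different classes; it is nonempty since $q\ge2$. Decompose each full class, a $K_{2m-2}$, into $m-1$ Hamiltonian paths, and give the $i$-th path to $G_{i+1}$. In a smaller class, use the restriction of such a decomposition. There is at least one full class, so $G_2,\dots,G_m$ are nonempty linear forests, with $\eta=2$.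

In a clique minor of $G_1$ with $h$ branch sets, the $s$ singletons form a clique of $G_1$, so $s\le q$. The other branch sets have size at least $2$. So $s+2(h-s)\le n$, and $h\le(n+s)/2\le(n+q)/2$. The product is at most
$$2^{m-1}\cdot\frac{n+q}2=2^{m-2}(n+q)\le2^{m-2}\left(n+\frac n{2m-2}+1\right)=c_mn+2^{m-2}.\qquad\square$$

### Lower bound: almost all of $G_1$ is matched into branch sets of size two

Let $G_1,\dots,G_m$ be the nonempty parts, $t_i=\eta(G_i)$, $t_1\ge\dots\ge t_m\ge2$. If $\prod t_i>c_mn$, there is nothing to prove, so assume $\prod t_i\le c_mn$ and $n$ large in terms of $m$. Let $H=\overline{G_1}=G_2\cup\dots\cup G_m$ and $P=\prod_{i\ge2}t_i$.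

**Step 1: show that $t_1\ge n/11$, so that the other parts have bounded Hadwiger number.** Since $t_2^2\le t_1t_2\le c_mn$, all $t_i$ with $i\ge2$ are at most $\sqrt{c_mn}$. As $G_i$ has no $K_{t_i+1}$ minor, (KT) gives $e(G_i)<K(t_i+1)\sqrt{\ln(t_i+1)}\,n=O_m(n^{1.5}\sqrt{\ln n})$. Summing over the $m-1$ parts, $e(H)\le n^{1.6}$ for large $n$. If more than $n/2$ vertices had $H$-degree greater than $4n^{0.6}$, then $2e(H)>2n^{1.6}$, which is false. So at least $n/2$ vertices have $H$-degree at most $4n^{0.6}$. Apply Lemma 4 to $G_1$ induced on these, with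
$$M\ge\tfrac n2,\quad D=\lfloor4n^{0.6}\rfloor,\quad p=\tfrac{D}{M-1}\le9n^{-0.4},\quad T=\lfloor n/10\rfloor.$$
Here $pT\le0.9\,n^{0.6}$ and $\frac12p^3T^2\le\frac{729}{200}n^{0.8}$. So the left side of (2) is at most $\frac n5+O(n^{0.8})$, while $M-2D\ge\frac n2-8n^{0.6}$ is larger for large $n$. Hence $t_1\ge\lfloor n/10\rfloor\ge n/11$.

**Step 2: build a clique minor of $G_1$ from singletons and pairs.** By Step 1, $P\le c_mn/t_1\le11c_m$, so $t_2,\dots,t_m$ are bounded in terms of $m$. By (KT), $e(H)\le K'n$ with $K'=K'(m)$. Let $V'$ now be the set of vertices with $H$-degree at most $n^{1/4}$. At most $2K'n/n^{1/4}$ vertices lie outside it, so $|V'|\ge n-2K'n^{3/4}$.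

Let $I\subseteq V'$ be independent in $H$ (possibly empty), and let $R=V'\setminus I$. Call distinct $x,y\in R$ *conflicting* if they are $H$-adjacent or have a common $H$-neighbor in $V'$. (If $H$ is the path $1,2,3,4$, all four vertices are in $V'$, and $I=\emptyset$, then $1$ conflicts with $2$ and with $3$, but not with $4$.) A vertex has at most $n^{1/4}$ $H$-neighbors, and each of these in $V'$ has at most $n^{1/4}$. So each vertex conflicts with at most $n^{1/4}+n^{1/2}\le2\sqrt n$ others. Take a maximal family of disjoint non-conflicting pairs in $R$. The leftover vertices of $R$ conflict pairwise, so there are at most $2\sqrt n+1$ of them.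

A non-conflicting pair is an edge of $G_1$, so it is connected. Any other vertex of $V'$ is $G_1$-adjacent to at least one of its two members; otherwise it would be a common $H$-neighbor. So each pair is joined in $G_1$ to every other pair and to every vertex of $I$. The set $I$ is a clique of $G_1$. Thus the singletons of $I$ and the pairs are branch sets of a clique minor of $G_1$, and
$$t_1\ge|I|+\tfrac12\left(|R|-2\sqrt n-1\right)=\tfrac12\left(|V'|+|I|\right)-O(\sqrt n). \tag{5}$$

**Step 3: compare the two ways in which $P$ can be small.** Suppose first that $t_2=\dots=t_m=2$. Then $G_2,\dots,G_m$ are forests, and $H$ is a union of $m-1$ forests. Every subgraph of $H$ on $v\ge1$ vertices has at most $(m-1)(v-1)<(m-1)v$ edges, so it has average degree less than $2m-2$ and a vertex of degree at most $2m-3$. In other words, $H$ is $(2m-3)$-degenerate (forests, for example, are $1$-degenerate). Removing such vertices one at a time and coloring greedily in the reverse order uses at most $2m-2$ colors. Restricting this coloring to $V'$, we can choose $I$ with $|I|\ge|V'|/(2m-2)$.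 By (5) and $|V'|\ge n-O_m(n^{3/4})$,
$$\prod t_i\ge2^{m-1}\cdot\frac n2\left(1+\frac1{2m-2}\right)-O_m(n^{3/4})=c_mn-O_m(n^{3/4}).$$

Otherwise some $t_i$ with $i\ge2$ is at least $3$, so $P\ge3\cdot2^{m-2}$. Now (5) with $I=\emptyset$ gives
$$\prod t_i\ge3\cdot2^{m-2}\left(\frac n2-O_m(n^{3/4})\right)=2^{m-2}\cdot\tfrac32\,n-O_m(n^{3/4})\ge c_mn-O_m(n^{3/4}),$$
because $1+\frac1{2m-2}\le\frac32$ for $m\ge2$. $\blacksquare$
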